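# The contact process on dynamic edges below the percolation threshold: $p_1(d)<p_c(d)$ for every $d\ge 2$

## 1. Three sites, two flickering edges

Take a path of three sites $x,y,z$ with edges $e=\{x,y\}$ and $f=\{y,z\}$. Each edge is refreshed at rate $v>0$; at a refresh it becomes open with probability $p$ and closed with probability $1-p$. An infected site recovers at rate $1$ and infects a neighbor at rate $\lambda$ across an edge that is open. At time $0$ let $x,y$ be infected, $z$ healthy, $e$ open, and let $f$ be in its stationary state, open with probability $p$.

First freeze $e$ open, ignore $z$, and ask how long the pair $\{x,y\}$ holds the infection. Let $T_k$ be the mean extinction time from $k$ infected sites. From $2$ infected sites one recovers at rate $2$. From $1$ infected site we go to $2$ at rate $\lambda$ and to $0$ at rate $1$. So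
$$T_2=\tfrac12+T_1,\qquad T_1=\tfrac1{1+\lambda}+\tfrac{\lambda}{1+\lambda}T_2 ,$$
which gives $T_1=1+\frac\lambda2$ and $T_2=\frac{3+\lambda}2$. A single site holds the infection for mean time $1$. A pair joined by an open edge holds it for a mean time that grows without bound with $\lambda$.

Now idealize: let $\lambda$ be so large that the pair keeps the infection as long as $e$ is open, and that $z$ is infected as soon as $f$ opens during that time. Let $D$ be the time at which $e$ closes and $O$ the first time at which $f$ is open. An open edge closes at rate $v(1-p)$ and a closed one opens at rate $vp$. Hence $D\sim\mathrm{Exp}(v(1-p))$, while $O=0$ with probability $p$ and $O\sim \mathrm{Exp}(vp)$ otherwise. So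
$$\mathbb P(O<D)=p+(1-p)\,\frac{vp}{vp+v(1-p)}=p+(1-p)p=2p-p^2 .$$
The rate $v$ has cancelled. However slow or fast the environment is, $z$ is reached with probability $2p-p^2>p$.

Suppose next that $y$ has several further edges $f_1,f_2,\dots$, each in its stationary state. They all race against the same $D$. Given $D$, each fails independently with probability $(1-p)e^{-vpD}$, and $E[e^{-kvpD}]=\frac{1-p}{1-p+kp}$. So one, two or three given edges all fail with probabilities
$$(1-p)^2,\qquad \frac{(1-p)^3}{1+p},\qquad \frac{(1-p)^4}{1+2p}.$$
These are not powers of $(1-p)^2$: a failure of $f_1$ is evidence that $e$ closed early, which hurts $f_2$. For $p=\frac12$ the first edge succeeds with probability $\frac34$, the second, given one failure, with probability $\frac23$, and the third, given two failures, with probability $\frac58$. The gain shrinks, but $\frac58$ is still larger than $\frac12$.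

On $\mathbb Z^2$ a site that was reached through one edge has at most three more. The smallest of these success probabilities, the one after two failures, is
$$1-\frac{(1-p)^4/(1+2p)}{(1-p)^3/(1+p)}=\frac{2p+p^2}{1+2p}.$$
It exceeds $\frac12$, the critical value of bond percolation on $\mathbb Z^2$, as soon as $p>\frac{\sqrt3-1}2\approx0.366$. So there may be a whole interval of $p$ below $p_c$ in which a very infectious process survives, for every refresh rate $v>0$. We shall prove this.

## 2. The process, the two thresholds, and what is asked

**Definition (CPDE).** The Contact Process on Dynamic Edges, introduced by Linker and Remenik, on a connected graph $G$ with root $0$ has parameters $v\ge0$, $p\in[0,1]$, $\lambda>0$. The initial edge states are i.i.d., open with probability $p$. If $v>0$, each edge is refreshed at the times of its own rate-$v$ Poisson process, and at each refresh it is declared open with probability $p$ and closed otherwise, independently of everything. If $v=0$ the edges stay frozen. An infected site recovers at rate $1$ and infects each neighbor at rate $\lambda$ across the connecting edge, but only while that edge is open.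 At time $0$ only the root is infected.

Let $\mathbb P=\mathbb P_{v,p,\lambda}$ be the joint (annealed) law of edges and infection, and let $\tau=\tau^{\{0\}}$ be the first time at which no site is infected ($\infty$ if there is none). Put
$$\lambda_0(v,p)=\sup\{\lambda>0:\mathbb P_{v,p,\lambda}(\tau=\infty)=0\}\in(0,\infty],$$
$$p_1=\sup\{p>0:\text{there is }v>0\text{ with }\lambda_0(v,p)=\infty\}.$$
We write $p_1(d)$ for $G=\mathbb Z^d$ and $p_1(G)$ in general. Only $v>0$ enters the definition of $p_1$. Thus $p_1\le p$ means that for every $p'>p$ and every $v>0$, however small, some finite $\lambda$ gives survival with positive probability.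

**Definition (bond percolation).** In Bernoulli$(\rho)$ bond percolation on $G$ the edges are open independently with probability $\rho$. Let $\theta_0(\rho)$ be the probability that the cluster of $0$ is infinite, and let $p_c(G)$ be the supremum of the $\rho$ for which a.s. there is no infinite cluster; $p_c(d)=p_c(\mathbb Z^d)$.

We use three textbook facts. First, $0<p_c(d)<1$ for $d\ge2$. Second, if $G$ is connected and $\rho>p_c(G)$, then $\theta_0(\rho)>0$: some vertex $w$ lies in an infinite cluster with positive probability, and if $\ell$ is the distance from $0$ to $w$, Harris' inequality gives $\theta_0(\rho)\ge\rho^\ell\,\theta_w(\rho)>0$. Third, if $G$ has maximum degree $\Delta\ge3$, then $p_c(G)\ge\frac1{\Delta-1}$: the expected number of open self-avoiding paths of length $n$ from a given vertex is at most $\Delta(\Delta-1)^{n-1}\rho^n$, which tends to $0$ for $\rho<\frac1{\Delta-1}$.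

Two easy cases show what the thresholds mean. If $p=1$, all edges are open at all times and we have the ordinary contact process, whatever $v$ is. If $v=0$ and $p<p_c(G)$, all open clusters are finite, the infection lives on a finite set and dies out a.s., so $\lambda_0(0,p)=\infty$. This is why $v=0$ is left out of the definition of $p_1$.

The problem is posed in Hilário, Ungaretti, Valesin and Vares, "Results on the contact process with dynamic edges or under renewals", arXiv:2108.03219. Given with it are the following facts: $p_1(d)\in(0,1)$; for $d\ge2$ and $p>p_c(d)$, $\sup\{\lambda_0(v,p'):v\ge0,\ p'\in[p,1]\}<\infty$, hence $p_1(d)\le p_c(d)$; and $p_1(1)<p_c(1)=1$. It asks whether $p_1(d)<p_c(d)$ for each fixed $d\ge2$. The answer is yes.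

## 3. The function $\Phi_\Delta$ and the two theorems

For an integer $\Delta\ge3$ and $p\in[0,1]$ put
$$\Phi_\Delta(p)=p+\frac{p(1-p)}{1+(\Delta-2)p}=\frac{2p+(\Delta-3)p^2}{1+(\Delta-2)p}.$$
For $\Delta=4$ this is the fraction found at the end of Section 1. We have
$$1-\Phi_\Delta(p)=(1-p)\Big(1-\frac p{1+(\Delta-2)p}\Big).\tag{1}$$
By the quotient rule the derivative of $\Phi_\Delta$ has the sign of
$$(2+2(\Delta-3)p)(1+(\Delta-2)p)-(\Delta-2)(2p+(\Delta-3)p^2)=2+2(\Delta-3)p+(\Delta-3)(\Delta-2)p^2>0 .$$
Since $\Phi_\Delta(0)=0$ and $\Phi_\Delta(1)=1$, $\Phi_\Delta$ is a continuous strictly increasing bijection of $[0,1]$, and $\Phi_\Delta(p)>p$ on $(0,1)$.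

**Theorem 1.** Let $d\ge2$, $p_c=p_c(d)\in(0,1)$, and let $p^*(d)$ be the solution of $\Phi_{2d}(p^*)=p_c$, i.e.
$$p^*(d)=\frac{(d-1)p_c-1+\sqrt{((d-1)p_c-1)^2+(2d-3)p_c}}{2d-3}.$$
If $p>p^*(d)$, then $\lambda_0(v,p)<\infty$ for all $v>0$. Hence
$$p_1(d)\le p^*(d)=p_c(d)-\frac{p^*(1-p^*)}{1+(2d-2)p^*}<p_c(d).$$
For $d=2$, where $p_c=\frac12$ (Kesten 1980), this gives $p_1(2)\le(\sqrt3-1)/2<0.367$. Since $2d\,p_c(d)\to1$ (Kesten 1990; Hara–Slade 1990), it also gives $\limsup_d 2d\,p_1(d)\le(\sqrt5-1)/2$.

**Theorem 2.** Let $G$ be an infinite connected graph (no loops or multiple edges) of maximum degree $\Delta\ge3$ with $p_c(G)<1$. Define the CPDE, $\lambda_0$ and $p_1(G)$ on $G$ as on $\mathbb Z^d$, started from some root $0$. If $p\in(0,1)$ and $\Phi_\Delta(p)>p_c(G)$, there is $C<\infty$, depending only on $p,\Delta,p_c(G)$, with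
$$\lambda_0(v,p')\le C\max(1,1/v)\qquad\text{for all }v>0,\ p'\in[p,1].$$
In particular $p_1(G)\le\Phi_\Delta^{-1}(p_c(G))<p_c(G)$.

*Example.* On the $3$-regular tree, $p_c=\frac12$ and $\Phi_3(p)=\frac{2p}{1+p}$, which equals $\frac12$ at $p=\frac13$. So $p_1\le\frac13$ there.

*Remark.* The value $v=0$ cannot be included in Theorem 2: for $p<p_c(G)$ we saw that $\lambda_0(0,p)=\infty$.

## 4. One site at a time: a gain that vanishes as $v\to0$

The first thing to try is an exploration by single sites. Let $y$ become infected at time $t_y$ and let $\mathcal R$, an $\mathrm{Exp}(1)$ variable, be the time until its next recovery. For each edge $f=\{y,z\}$ not looked at before, call $f$ a success if $y$ passes the infection along $f$ before $t_y+\mathcal R$. Then go on with $z$, looking at each edge at most once. If the outcomes dominate independent Bernoulli$(\rho)$ variables with $\rho>p_c$, infinitely many sites get infected.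

The edge $f$ can succeed only if it is open at some time during $[t_y,t_y+\mathcal R)$. So, whatever $\lambda$ is,
$$\mathbb P(f\text{ succeeds})\le1-E\big[(1-p)e^{-vp\mathcal R}\big]=1-\frac{1-p}{1+vp}=\frac{p(1+v)}{1+vp}.$$
As $v\to0$ the right side tends to $p$. Hence for $p<p_c$ and $v$ small enough the success probability is below $p_c$ even with $\lambda=\infty$, and no domination by a supercritical percolation is possible. For instance, with $p=0.4$ and $v=0.1$ the bound is $0.44/1.04<0.424$. Since $p_1$ requires one $p$ that works for all $v>0$, this attempt stops here. A site lives for time of order $1$, and a slow edge does not change in that time.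

Section 1 shows the way past this point. Let the holder of the infection be not $y$ but the pair $\{x,y\}$, where $x$ is the site that infected $y$. The pair keeps the infection until the edge $e$ between them closes, that is, for time of order $1/v$. The clock of the holder and the clock of the new edges then both run at speed $v$, and $v$ cancels. Three things have to be arranged in the true process with finite $\lambda$:

1. the pair must really hold the infection, although the recoveries of $x$ have in part been revealed already;
2. when $f$ opens, it is $y$, not just one of $x,y$, that must be infected;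
3. after a success, the new pair $\{y,z\}$ must start afresh, with its edge open.

The single-site exploration is not wasted: in Section 11 it handles large $v$.

From here until the end of Section 10, $G$ is an infinite connected graph with root $0$, maximum degree $\Delta\ge3$ and $p_c:=p_c(G)<1$. For Theorem 1, read $G=\mathbb Z^d$ and $\Delta=2d$.

## 5. Graphical construction, monotonicity, survival

**Step 1 (construction).** This step realizes the process by independent clocks. Take the following, all independent. For each edge $e$, let $\eta_e$ be the stationary two-state chain with rates $vp$ from closed to open and $v(1-p)$ from open to closed; this is the law of the edge state under refreshing, and the infection depends on the environment only through $\eta$. For each edge $e$, let $I_e$ be a rate-$\lambda$ Poisson process of *marks*: at a mark of $e$ with $e$ open, if an endpoint is infected then both become infected. For each site $x$, let $N_x$ be a rate-$1$ Poisson process of recoveries. Marks with both endpoints infected or both healthy do nothing, so a single process per edge serves both directions and the law is that of the CPDE. Almost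 surely no two points of the Poisson and jump processes coincide.

**Step 2 (monotonicity).** This step reduces upper bounds on $\lambda_0$ to survival at a single $\lambda$. Adding marks, or opening edges, only enlarges the infected set. So the survival probability is nondecreasing in $\lambda$. Attach a uniform variable $U$ to each initial edge state and each refresh, and declare the edge open iff $U\le p$; this shows that the survival probability is also nondecreasing in $p$. Hence survival with positive probability at $\lambda$ implies $\lambda_0(v,p)\le\lambda$, and $\lambda_0(v,\cdot)$ is nonincreasing.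

**Step 3 (infinitely many infected sites mean survival).** This step turns survival into a statement about the set of sites ever infected, without reference to times. The number of sites infected up to time $t$ is dominated by a pure birth process with rate $\lambda\Delta n$ at population $n$. It does not explode, since $\sum_n\frac1{\lambda\Delta n}=\infty$. So a.s. this number is finite for every integer $t$, and on $\{\tau<\infty\}$ only finitely many sites are ever infected. Therefore, up to a null set,
$$\{\text{infinitely many sites are ever infected}\}\subset\{\tau=\infty\}.\tag{2}$$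

**Step 4 (constants).** This step fixes all scales. Fix $v>0$ and $p\in(0,1)$ with $\Phi_\Delta(p)>p_c$, and fix $\rho\in(p_c,\Phi_\Delta(p))$. Put
$$c_0=\frac{p^\Delta(1-p)^\Delta}{\Delta},\qquad\varepsilon=\frac{c_0(\Phi_\Delta(p)-\rho)}{16\Delta},\qquad\hat\varepsilon=4\Delta\varepsilon .$$
Then $\hat\varepsilon=\frac14c_0(\Phi_\Delta(p)-\rho)$, so
$$\hat\varepsilon\le\frac{c_0}2,\qquad\frac{4\hat\varepsilon}{c_0}\le\Phi_\Delta(p)-\rho,\tag{3}$$
and $\varepsilon\le\frac1{48}<\frac1e$ depends only on $p,\Delta,\rho$. Put
$$K=\frac{\log(1/\varepsilon)}{v(1-p)},\quad M=\frac{2K}\varepsilon,\quad\delta=\frac\varepsilon{1+v},\quad\lambda=\max\Big(\frac{2M}\varepsilon,\frac{\log(1/\varepsilon)}\delta\Big).\tag{4}$$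
Here $K$ is a horizon by which an open edge has most likely closed, $M$ bounds a number of recoveries, and $\delta$ is a short time. Finally $\lambda$ is so large that marks appear within time $\delta$ and between recoveries. Note $\delta<\frac1v<K$. We shall prove survival with positive probability for this $\lambda$.

## 6. An exploration that examines every edge at most once

The exploration produces *reached* vertices $y$, each with a time $t_y$. Each reached $y\ne0$ has a reached *parent* $x$ and a *parent edge* $e=\{x,y\}$.

**Root.** Put $t_0=0$. Let $A$ be the event that $N_0\cap(0,2K]=\emptyset$ and that every edge $\{0,z\}$ at the root is open at time $0$, has its first mark at a time $t_z<\delta$, and is open on $[0,t_z]$. This is a requirement on finitely many independent clocks, so $\mathbb P(A)>0$. On $A$ all neighbors $z$ of $0$ are reached, with times $t_z$ and parent $0$, and $0$ counts as processed. If $A$ fails we stop; from now on we are on $A$.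

**Stage of $y$.** The reached vertices other than $0$ are processed one at a time, first in, first out, in the order in which the exploration reached them (ties within one stage are broken by a fixed order of the vertices). If none is left, the exploration stops. Let $y$ be next, with parent $x$ and parent edge $e$. Let $F_y$ be the set of edges $f=\{y,z\}$ with $z$ not yet reached. Since $x$ is reached, $|F_y|\le\Delta-1$. Put
$$D=\text{the time from }t_y\text{ until }e\text{ next closes},\qquad O_f=\inf\{s\ge0:f\text{ is open at }t_y+s\},$$
and let $Z_f$ be the time from $t_y+O_f$ to the next point of $I_f$. Let $G_y$ be the event that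

- (i) $|N_y\cap(t_y,t_y+2K]|\le M$;
- (ii) whenever $r<r'$ are consecutive points of $(N_x\cup N_y)\cap(t_y,t_y+K]$, one from $N_x$ and one from $N_y$, we have $I_e\cap(r,r')\ne\emptyset$.

For $f\in F_y$ put $X_f=1$ iff all of the following hold, and $X_f=0$ otherwise:

- (a) $G_y$ occurs and $O_f+\delta<\min(D,K)$;
- (b) $N_y$ has no point in $(t_y+O_f-\delta,\,t_y+O_f+\delta)\cap(t_y,\infty)$;
- (c) if $O_f\ge\delta$, then $I_e\cap(t_y+O_f-\delta,\,t_y+O_f)\ne\emptyset$;
- (d) $Z_f<\delta$, and $f$ is open on $[t_y+O_f,\,t_y+O_f+Z_f]$.

If $X_f=1$ with $f=\{y,z\}$, then $z$ is reached, with parent $y$ and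
$$t_z:=t_y+O_f+Z_f<t_y+K.\tag{5}$$
The edges of $F_y$ are now *examined* and $y$ is *processed*.

Condition (ii) makes the pair hold the infection. Conditions (b) and (c) make $y$ itself infected at the moment it matters: just before $f$ opens, a mark of $e$ refreshes $y$, and then $y$ does not recover for a moment. Condition (i) is for the children of $y$: in their stages $N_y$ will be old information, and we need to know that it has few points. The times $t_y$ need not increase along the exploration, so the independence in Section 8 will come from the clocks and not from the order of time.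

*Example.* On $\mathbb Z^2$, on $A$, the first reached vertices are $0$ and its four neighbors. At the stage of $(1,0)$, $F_y$ consists of the edges to $(2,0),(1,1),(1,-1)$. Suppose $(1,1)$ is reached. At the later stage of $(0,1)$ the edge $\{(0,1),(1,1)\}$ is not in $F_{(0,1)}$, since $(1,1)$ is reached. At the stage of $(1,1)$ it is not in $F_{(1,1)}$ either, since $(0,1)$ is reached. This edge is never examined.

**Each edge is examined at most once.** If $\{y,z\}$ is examined at the stage of $y$, then $z$ is unreached and hence unprocessed at that time. At a later stage of $z$, $y$ is reached, so the edge is not in $F_z$. The edges at $0$ are never examined, because on $A$ both endpoints of such an edge are reached from the start.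

## 7. Reached vertices are really infected

**Lemma 1.** If $x,y$ are infected at $t_y$ with $e$ open at $t_y$, and if $X_f=1$ for $f=\{y,z\}\in F_y$, then $y$ and $z$ are infected at $t_z$ and $f$ is open at $t_z$.

**Step 1 (the pair holds the infection).** This step shows that under (ii), *at every time in $[t_y,t_y+\min(D,K))$ at least one of $x,y$ is infected*. Suppose not, and let $r'$ be the first time in this interval at which neither is infected. Then $r'$ is a recovery of one of them. Condition (ii) is symmetric in $x$ and $y$, so say $r'\in N_y$. Then $x$ is healthy just before $r'$. Since $x$ was infected at $t_y$, the set $N_x\cap(t_y,r')$ is nonempty; let $r$ be its last point. Let $r''\le r'$ be the first point of $N_y$ after $r$. There is no point of $N_x\cup N_y$ between $r$ and $r''$, and $r''<t_y+K$. So (ii) gives a mark $s\in I_e\cap(r,r'')$. As $s<t_y+D$, the edge $e$ is open at $s$. As $s<r'$, at least one of $x,y$ is infected just before $s$. So both are infected at $s$, in particular $x$. As $N_x\cap(s,r')=\emptyset$, $x$ is infected just before $r'$, a contradiction.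

**Step 2 ($y$ is infected up to $t_z$).** This step places the infection on the right endpoint. If $O_f<\delta$, then the window in (b) contains $(t_y,t_z]$, because $Z_f<\delta$. So $y$, infected at $t_y$, does not recover in $(t_y,t_z]$. If $O_f\ge\delta$, take the mark $s$ of $e$ in $(t_y+O_f-\delta,t_y+O_f)$ given by (c). By (a), $t_y<s<t_y+\min(D,K)$. So $e$ is open at $s$, and by Step 1 one of $x,y$ is infected just before $s$; hence $y$ is infected at $s$. By (b), $y$ does not recover in $(s,t_z]$. In both cases $y$ is infected just before $t_z$ and at $t_z$.

**Step 3 (transmission).** This step passes the infection to $z$. The time $t_z$ is a mark of $f$, and $f$ is open at $t_z$ by (d). So $z$ is infected at $t_z$. $\square$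

On $A$, the root does not recover in $(0,2K]$ and $t_z<\delta<K$. So for each neighbor $z$ of $0$, both $0$ and $z$ are infected at $t_z$ with $\{0,z\}$ open. By induction over the exploration, every reached $y\ne0$ and its parent are infected at $t_y$, with the parent edge open at $t_y$.

## 8. What the exploration has not yet seen

The law of one stage given the past must be exactly computable. "$(\eta_f,I_f)$ after $s$" means the path of $\eta_f$ on $[s,\infty)$ and the points of $I_f$ in $(s,\infty)$, both shifted by $-s$. Let $\mathcal H_n$ be the information revealed after the root stage (on $A$) and $n$ further stages (if the exploration stops earlier, no more is revealed):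

- $N_0$, and $N_w$ on $(t_w,\infty)$ for processed $w\ne0$;
- $(\eta,I)$ of the parent edges of processed $w\ne0$, after $t_w$;
- $(\eta_f,I_f)$ of examined edges $f$ with $X_f=0$, from the time $t_y$ of the examining stage on;
- $(\eta_f,I_f)$ of examined edges $f=\{y,z\}$ with $X_f=1$, from $t_y$ up to $t_z$, and of the root edges $\{0,z\}$, up to $t_z$.

**Lemma 2.** Conditionally on $\mathcal H_n$ the following are independent, with the stated laws:

1. $N_z$ for unprocessed $z$: rate-$1$ Poisson;
2. for each reached unprocessed $z$ with parent edge $f$, $(\eta_f,I_f)$ after $t_z$: the chain started open, and an independent rate-$\lambda$ Poisson process;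
3. $(\eta_f,I_f)$ for unexamined $f$ not incident to $0$: the stationary chain, and an independent rate-$\lambda$ Poisson process.

**Step 1 (start, $n=0$).** This step checks the lists after the root stage. For each root edge, apply the strong Markov property of $(\eta_f,I_f)$ at its first mark. The requirement in $A$ on this edge is determined by its path up to that mark, and says in particular that $f$ is open there. So after $t_z$ we see the chain started open and a fresh Poisson process, independently over the root edges. All other objects in the lists are independent of the root stage.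

**Step 2 (laws during the next stage).** This step identifies what the stage of the next vertex $y$ uses. The vertex $y$, its parent $x$, the set $F_y$ and the time $t_y$ are $\mathcal H_n$-measurable. By the induction hypothesis and stationarity, conditionally on $\mathcal H_n$ the processes $N_y$ after $t_y$, $(\eta_e,I_e)$ after $t_y$, and $(\eta_f,I_f)$ after $t_y$ for $f\in F_y$ are independent. Their laws are Poisson of rate $1$; the chain started open with Poisson of rate $\lambda$; and the stationary chain with Poisson of rate $\lambda$. They are also independent of all other objects in the lists. Those other objects are not looked at during the stage, so they keep their conditional law and independence.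

**Step 3 (stopping at $\sigma_f$).** This step shows that a success leaves a fresh open edge behind. Condition further on $N_y$ and $(\eta_e,I_e)$ after $t_y$. For $f\in F_y$ the time $\sigma_f=t_y+O_f+Z_f$ is a.s. finite and is a stopping time for $(\eta_f,I_f)$. The event $\{X_f=1\}$ is determined by $\mathcal H_n$, $N_y$, $(\eta_e,I_e)$ and the path of $(\eta_f,I_f)$ on $[t_y,\sigma_f]$: conditions (a), (b), (c) involve $f$ only through $O_f$, and (d) looks at $f$ only up to $\sigma_f$. By the strong Markov property and the independence over $f\in F_y$, given all these paths up to the times $\sigma_f$, the paths after $\sigma_f$ are independent, each a chain started from $\eta_f(\sigma_f)$ with a fresh Poisson process. If $X_f=1$, then $\sigma_f=t_z$ and $f$ is open at $\sigma_f$, so list 2 gains an object with the right law. If $X_f=0$, the rest of the path of $f$ is revealed. Which edges are of this kind is already determined, and by independence revealing them does not affect the remaining objects. List 1 has lost $N_y$, list 2 has lost $e$, and list 3 has lost $F_y$. $\square$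

## 9. One stage: the ideal race and its error

Fix a stage of $y$ and condition on $\mathcal H_n$. Put
$$Y_f=\mathbf 1\{O_f<D\},\qquad f\in F_y .$$
This is the race of Section 1. By Lemma 2, $D\sim\mathrm{Exp}(v(1-p))$, and the $O_f$ are i.i.d., equal to $0$ with probability $p$ and $\mathrm{Exp}(vp)$ otherwise, and independent of $D$. By (a), $X_f\le Y_f$. The plan is to show that $X=Y$ except with small probability, then bound the sequential success probabilities for $Y$, and then transfer them to $X$.

**Lemma 3.** $\mathbb P(X\ne Y\mid\mathcal H_n)\le\hat\varepsilon=4\Delta\varepsilon$.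

**Step 1 (the old clock $N_x$ has few points).** This step controls the information about the parent that has already been revealed: $N_x$ has at most $M$ points in $(t_y,t_y+K]$. If $x=0$, then $t_y<\delta<K$, and $N_0$ has no point in $(0,2K]\supset(t_y,t_y+K]$. If $x\ne0$, then $x$ has a child, so $G_x$ occurred, and $t_y<t_x+K$ by (5). So $(t_y,t_y+K]\subset(t_x,t_x+2K]$, and (i) for $x$ gives the bound. These points are $\mathcal H_n$-measurable, so given $\mathcal H_n$ they are fixed times.

**Step 2 (the bad events).** This step lists events, one of which must occur if $X\ne Y$, and bounds each.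

1. $D>K$: probability $e^{-v(1-p)K}=\varepsilon$.
2. (i) fails: $N_y\cap(t_y,t_y+2K]$ has mean size $2K$, so by Markov's inequality the probability is at most $2K/M=\varepsilon$.
3. (ii) fails. One of the two consecutive points is a point $r\in N_x\cap(t_y,t_y+K]$. So for some such $r$, either there is no mark of $e$ between $r$ and the next point of $N_y$ after $r$, or $N_y\cap(t_y,r)\ne\emptyset$ and there is no mark of $e$ between the last point of $N_y\cap(t_y,r)$ and $r$. The forward gap has density $e^{-u}$ and the backward gap has density $e^{-u}$ on $(0,r-t_y)$. The process $I_e$ is independent of them. So each alternative has probability at most $\int_0^\infty e^{-u}e^{-\lambda u}\,du=\frac1{1+\lambda}$. With at most $M$ points $r$, the total is at most $\frac{2M}{1+\lambda}\le\varepsilon$.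
4. For some $f\in F_y$ one of the following occurs:
   - $O_f<D\le O_f+\delta$: probability at most $v\delta$, since $D$ is independent of $O_f$ and has density at most $v$;
   - (b) fails: at most $2\delta$, the length of the window, which is independent of $N_y$;
   - (c) fails: at most $e^{-\lambda\delta}$, since $I_e$ is independent of $O_f$;
   - $Z_f\ge\delta$: probability $e^{-\lambda\delta}$;
   - $f$ closes during $[t_y+O_f,t_y+O_f+\delta]$: at most $v\delta$, since $f$ is open at $t_y+O_f$ and closes at rate $v(1-p)\le v$.

   Since $v\delta+\delta=\varepsilon$ and $e^{-\lambda\delta}\le\varepsilon$, the sum is at most $2(v\delta+\delta)+2e^{-\lambda\delta}\le4\varepsilon$ for each $f$.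

**Step 3 (the list is complete).** This step checks that off these events $X=Y$. Suppose none of them occurs and $Y_f=1$. Then $G_y$ holds, $D\le K$, and $O_f+\delta<D=\min(D,K)$, which is (a). Conditions (b), (c), (d) hold as well, so $X_f=1$. If $Y_f=0$ then $X_f=0$ anyway. The total probability is at most $3\varepsilon+4(\Delta-1)\varepsilon\le4\Delta\varepsilon$. $\square$

The next lemma is the general form of the evidence effect in Section 1. We shall use it twice.

**Lemma 4 (association).** Let $S>0$ be a random variable and $\alpha:(0,\infty)\to(0,1)$ nonincreasing. Given $S$, let $W_1,\dots,W_m$ be independent $\{0,1\}$-valued variables with $\mathbb P(W_i=0\mid S)=\alpha(S)$. Then for $0\le j\le m-1$ and $\mathbf x\in\{0,1\}^j$, writing $\alpha$ for $\alpha(S)$,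
$$\mathbb P(W_{j+1}=0\mid W_1=x_1,\dots,W_j=x_j)\le\frac{E[\alpha^{j+1}]}{E[\alpha^j]} .$$

*Proof.* This says that the worst past consists of failures only. Put $h=\prod_{i:x_i=1}\frac{1-\alpha}\alpha$. Then $\mathbb P(W_i=x_i,\,i\le j\mid S)=\alpha^jh\in(0,1]$, so the conditional probability is $E[\alpha\cdot\alpha^jh]/E[\alpha^jh]$. Let $\mu$ be the law of $S$ tilted by $\alpha^j$, i.e. $E_\mu[g]=E[\alpha^jg]/E[\alpha^j]$. Under $\mu$ both $\alpha\le1$ and $h$ are integrable, since $E[\alpha^jh]\le1$. As functions of $S$, $\alpha$ is nonincreasing and $h$ is nondecreasing. For independent $S,S'$ with law $\mu$ we thus have $(\alpha(S)-\alpha(S'))(h(S)-h(S'))\le0$. Taking expectations gives $E_\mu[\alpha h]\le E_\mu[\alpha]E_\mu[h]$ (Chebyshev's association inequality). So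
$$\frac{E[\alpha\cdot\alpha^jh]}{E[\alpha^jh]}=\frac{E_\mu[\alpha h]}{E_\mu[h]}\le E_\mu[\alpha]=\frac{E[\alpha^{j+1}]}{E[\alpha^j]}.\qquad\square$$

**Lemma 5.** Let $f,f_1,\dots,f_j\in F_y$ be distinct and $\mathbf x\in\{0,1\}^j$. Given $\mathcal H_n$,
$$\mathbb P(Y_f=1\mid Y_{f_1}=x_1,\dots,Y_{f_j}=x_j)\ge\Phi_\Delta(p),\qquad\mathbb P(Y_{f_1}=x_1,\dots,Y_{f_j}=x_j)\ge c_0 .$$

**Step 1 (first bound).** This step computes the ratio in Lemma 4. Given $D$, the $Y$'s are independent with $\mathbb P(Y=0\mid D)=a:=(1-p)e^{-vpD}\in(0,1)$, which is decreasing in $D$. Moreover $E[e^{-kvpD}]=\frac{v(1-p)}{v(1-p)+kvp}=\frac{1-p}{1-p+kp}$. As $|F_y|\le\Delta-1$, we have $j\le\Delta-2$. By Lemma 4 with $S=D$, $\alpha(S)=a$, and by (1),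
$$\mathbb P(Y_f=0\mid\mathbf x)\le\frac{E[a^{j+1}]}{E[a^j]}=(1-p)\frac{1-p+jp}{1-p+(j+1)p}=(1-p)\Big(1-\frac p{1+jp}\Big)\le(1-p)\Big(1-\frac p{1+(\Delta-2)p}\Big)=1-\Phi_\Delta(p).$$

**Step 2 (second bound).** This step shows that no past is too unlikely, so that conditioning will not blow up the error $\hat\varepsilon$. Since $a\le1-p$, we have $1-a\ge p\ge pa$, so $\min(a,1-a)\ge pa$. Hence the probability in question is at least
$$p^jE[a^j]=\frac{p^j(1-p)^{j+1}}{1-p+jp}\ge c_0,$$
because $j+1\le\Delta$ and $1-p+jp\le\Delta$. $\square$

**Lemma 6.** Order $F_y$ as $f_1,f_2,\dots$ in an $\mathcal H_n$-measurable way. For every $0\le j<|F_y|$ and $\mathbf x\in\{0,1\}^j$ we have $\mathbb P(X_{f_i}=x_i,\ i\le j\mid\mathcal H_n)>0$ and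
$$\mathbb P(X_{f_{j+1}}=1\mid\mathcal H_n,\ X_{f_i}=x_i,\ i\le j)\ge\rho .$$

*Proof.* This transfers Lemma 5 from $Y$ to $X$. Let $q=1-\Phi_\Delta(p)$ and $P=\mathbb P(Y_{f_i}=x_i,\ i\le j\mid\mathcal H_n)\ge c_0$. By Lemma 3 the conditioning event has probability at least $P-\hat\varepsilon\ge c_0/2$. By Lemmas 3 and 5 the event $\{X_{f_{j+1}}=0,\ X_{f_i}=x_i,\ i\le j\}$ has probability at most $qP+\hat\varepsilon$. So, using (3),
$$\mathbb P(X_{f_{j+1}}=0\mid\mathcal H_n,\ X_{f_i}=x_i,\ i\le j)\le\frac{qP+\hat\varepsilon}{P-\hat\varepsilon}=q+\frac{(1+q)\hat\varepsilon}{P-\hat\varepsilon}\le q+\frac{4\hat\varepsilon}{c_0}\le1-\rho .\qquad\square$$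

## 10. A supercritical cluster inside the reached set

**Lemma 7.** Conditionally on $A$, with probability at least $\theta_0(\rho)>0$ infinitely many vertices are reached.

Work conditionally on $A$, and let $R$ be the set of reached vertices.

**Step 1 (coupling).** This step plants independent Bernoulli$(\rho)$ variables below the $X_f$. Let $(U_f)$ be i.i.d. uniform on $[0,1]$ and $\omega'=(\omega'_f)$ i.i.d. Bernoulli$(\rho)$, indexed by the edges of $G\setminus\{0\}$, independent of each other and of everything else. At the stage of $y$ with $F_y=\{f_1,f_2,\dots\}$, let $r_i$ be the conditional probability of $X_{f_i}=1$ given $\mathcal H_n$ and $X_{f_1},\dots,X_{f_{i-1}}$. By Lemma 6, $r_i\ge\rho$. Set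
$$\omega_{f_i}=1\quad\text{iff}\quad X_{f_i}=1\ \text{ and }\ U_{f_i}\le\rho/r_i .$$
Then $\omega_f\le X_f$. Given $\mathcal H_n$, all previously used $U$'s, and $X_{f_k},U_{f_k}$ for $k<i$, the variable $\omega_{f_i}$ is Bernoulli with parameter $r_i\cdot\rho/r_i=\rho$. So, given $\mathcal H_n$, the previously used $U$'s and $\omega'$, the family $(\omega_f)_{f\in F_y}$ is i.i.d. Bernoulli$(\rho)$. For edges of $G\setminus\{0\}$ that are never examined put $\omega_f=\omega'_f$.

**Step 2 ($\omega$ is an i.i.d. Bernoulli$(\rho)$ field).** This step deals with the fact that the set of examined edges is random and depends on the outcomes. Let $\omega^{(n)}$ equal $\omega$ on the edges examined in the first $n$ stages and $\omega'$ elsewhere; so $\omega^{(0)}=\omega'$. The field $\omega^{(n+1)}$ arises from $\omega^{(n)}$ by replacing $(\omega'_f)_{f\in F_y}$ by $(\omega_f)_{f\in F_y}$ (if the exploration has stopped, nothing changes), where $F_y$ is $\mathcal H_n$-measurable. Condition on $\mathcal H_n$, the previously used $U$'s and $\omega'$ off $F_y$. Together these determine $\omega^{(n)}$ off $F_y$. Under this conditioning both families $(\omega'_f)_{f\in F_y}$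 and $(\omega_f)_{f\in F_y}$ are i.i.d. Bernoulli$(\rho)$. So $\omega^{(n+1)}$ and $\omega^{(n)}$ have the same law, and by induction every $\omega^{(n)}$ is i.i.d. Bernoulli$(\rho)$. Since each edge is examined at most once, each coordinate changes at most once. So $\omega^{(n)}\to\omega$ pointwise, and $\omega$ has the same law.

**Step 3 (inclusion).** This step shows that open $\omega$-paths stay in $R$. Let $\mathcal C$ be the union of the $\omega$-clusters in $G\setminus\{0\}$ of the neighbors of $0$. I claim $\mathcal C\subset R$. Otherwise, since the neighbors of $0$ are in $R$, there is an edge $f=\{y,z\}$ of $G\setminus\{0\}$ with $\omega_f=1$, $y\in R$, $z\notin R$. The vertex $y$ is eventually processed, because the order is first in, first out and each stage adds finitely many vertices. At that stage $z$ is unreached, so $f\in F_y$, and $X_f=0$ because $z\notin R$. This contradicts $\omega_f\le X_f$.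

**Step 4 (percolation).** This step brings in $\rho>p_c$. Extend $\omega$ by independent Bernoulli$(\rho)$ values on the edges at $0$, so that it becomes a Bernoulli$(\rho)$ field on $G$. An open path from $0$ to $w\ne0$, cut at its last visit to $0$, continues to a neighbor of $0$ and then stays in $G\setminus\{0\}$. So the cluster of $0$ is contained in $\{0\}\cup\mathcal C\subset R$. Hence $\mathbb P(|R|=\infty\mid A)\ge\theta_0(\rho)$, which is positive since $\rho>p_c$ and $G$ is connected. $\square$

**Proposition 8.** If $p\in(0,1)$, $\Phi_\Delta(p)>p_c$ and $\rho\in(p_c,\Phi_\Delta(p))$, then for every $v>0$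
$$\lambda_0(v,p)\le\max\Big(\frac{4\log(1/\varepsilon)}{\varepsilon^2(1-p)v},\ \frac{(1+v)\log(1/\varepsilon)}\varepsilon\Big)<\infty,\tag{6}$$
with $\varepsilon$ depending only on $p,\Delta,\rho$.

*Proof.* By Section 7, reached vertices are infected at some time. So by Lemma 7, with probability at least $\mathbb P(A)\theta_0(\rho)>0$ infinitely many sites are ever infected, and by (2) $\mathbb P(\tau=\infty)>0$ at the $\lambda$ of (4). By monotonicity $\lambda_0(v,p)\le\lambda$. Inserting $K$, $M$, $\delta$ gives $\frac{2M}\varepsilon=\frac{4K}{\varepsilon^2}=\frac{4\log(1/\varepsilon)}{\varepsilon^2(1-p)v}$ and $\frac{\log(1/\varepsilon)}\delta=\frac{(1+v)\log(1/\varepsilon)}\varepsilon$. $\square$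

**Proof of Theorem 1.** Take $G=\mathbb Z^d$ and $\Delta=2d$. Since $0<p_c(d)<1$, we have $p^*(d)\in(0,1)$, and $\Phi_{2d}(p)>p_c$ holds exactly for $p>p^*(d)$. For $p^*(d)<p<1$, Proposition 8 gives $\lambda_0(v,p)<\infty$ for all $v>0$; by monotonicity in $p$ this also holds at $p=1$. So $\{p:\exists v>0,\ \lambda_0(v,p)=\infty\}\subset[0,p^*(d)]$ and $p_1(d)\le p^*(d)$. From $p_c(d)=\Phi_{2d}(p^*)=p^*+\frac{p^*(1-p^*)}{1+(2d-2)p^*}$ we read off $p^*(d)<p_c(d)$ and the formula in the theorem.

For the explicit value, $\Phi_{2d}(p)=p_c$ reads
$$(2d-3)p^2+(2-(2d-2)p_c)p-p_c=0,$$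
whose positive root is the one stated. For $d=2$ and $p_c=\frac12$ this is $p^2+p-\frac12=0$, with positive root $\frac{\sqrt3-1}2<0.367$. For $d\to\infty$ write $p^*=a_d/(2d)$. Then $0\le a_d\le2d\,p_c(d)$ is bounded, so $p^*\to0$. Multiplying $\Phi_{2d}(p^*)=p_c$ by $2d$ gives
$$a_d+\frac{a_d(1-p^*)}{1+\frac{2d-2}{2d}a_d}=2d\,p_c(d)\to1 .$$
So any limit point $a$ satisfies $a+\frac a{1+a}=1$, i.e. $a^2+a-1=0$, so $a=\frac{\sqrt5-1}2$. Hence $\limsup_d2d\,p_1(d)\le\lim_d a_d=\frac{\sqrt5-1}2$. $\blacksquare$

## 11. Fast environments and the bound $C\max(1,1/v)$

Now let $G$ and $p$ be as in Theorem 2. Here $0<\frac1{\Delta-1}\le p_c(G)<1$. Fix $\rho=\frac12(p_c(G)+\Phi_\Delta(p))$, so that $\varepsilon$ depends only on $p,\Delta,p_c(G)$, and put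
$$v_1=\frac1{1-p}.$$
This is the refresh rate at which an open edge closes at rate $v_1(1-p)=1$, the recovery rate of a site.

**Step 1 (slow environments, $v\le v_1$).** This step reads off what (6) gives. Its first term is a constant over $v$, and its second is at most $\frac{(1+v_1)\log(1/\varepsilon)}\varepsilon\le\frac{(1+v_1)v_1\log(1/\varepsilon)}{\varepsilon v}$. So $\lambda_0(v,p)\le C/v$ for $v\le v_1$, with $C$ depending only on $p,\Delta,p_c(G)$.

For large $v$ the second term of (6) grows with $v$: we insisted that a transmission happen during one open period, of length of order $1/v$. It remains to bound $\lambda_0(v,p)$ uniformly over $v\ge v_1$, and for this we return to the single-site exploration of Section 4, now with its favorable values of $v$.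

**Step 2 (single-site exploration).** This step sets up that exploration. Process vertices as in Section 6, with these changes. For reached $y\ne0$ let $\mathcal R_y$ be the time from $t_y$ to the next point of $N_y$. For $f=\{y,z\}\in F_y$ put $X_f=1$ iff $I_f$ has a point in $(t_y,t_y+\mathcal R_y)$ at which $f$ is open; then $z$ is reached, and $t_z$ is the first such point. For the root, replace $A$ by the event $A'$ that every edge at $0$ has a mark, while open, before the first recovery of $0$, with $t_z$ the first such mark; $\mathbb P(A')>0$. If $y$ is infected at $t_y$, it is infected on $[t_y,t_y+\mathcal R_y)$, so $X_f=1$ implies that $z$ is infected at $t_z$. By induction all reached vertices are really infected. As before, each edge is examined at most once and the edges at $0$ never.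

The root stage reveals only $N_0$ and the processes of the edges at $0$. The stage of $y$ reveals only $N_y$ after $t_y$ and $(\eta_f,I_f)$ after $t_y$ for $f\in F_y$. Hence, given the past, the $N_z$ for unprocessed $z$ and the $(\eta_f,I_f)$ for unexamined $f$ not incident to $0$ are independent with their original laws. Therefore, given the past of the stage, $\mathcal R=\mathcal R_y\sim\mathrm{Exp}(1)$. Conditionally on $\mathcal R$, the $X_f$, $f\in F_y$ (at most $\Delta-1$ of them), are independent with failure probability $b_v(\mathcal R)$, where
$$b_v(r)=E\Big[\exp\Big(-\lambda\int_0^r\eta_s\,ds\Big)\Big],\qquad\eta\text{ the stationary edge chain, with open}=1,\ \text{closed}=0 .$$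
Indeed, given $\eta_f$, the marks of $f$ at open times form a Poisson process with intensity $\lambda\eta_f$.

**Step 3 (the rate $v=v_1$).** This step chooses the infection rate $\lambda_1$. For $r>0$ we have $0<b_{v_1}(r)<1$, and $b_{v_1}$ is nonincreasing. Lemma 4 with $S=\mathcal R$ and $\alpha=b_{v_1}$ gives, for $j\le\Delta-2$,
$$\mathbb P(X_{f_{j+1}}=0\mid X_{f_i}=x_i,\ i\le j)\le\frac{E[b_{v_1}(\mathcal R)^{j+1}]}{E[b_{v_1}(\mathcal R)^j]}.$$
As $\lambda\to\infty$, $b_{v_1}(r)$ decreases to $\mathbb P(\eta=0\text{ on }[0,r])=(1-p)e^{-v_1pr}$. By bounded convergence $E[b_{v_1}(\mathcal R)^k]\to(1-p)^kE[e^{-kv_1p\mathcal R}]=\frac{(1-p)^k}{1+kv_1p}>0$. So the right side converges to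
$$(1-p)\frac{1+jv_1p}{1+(j+1)v_1p}=(1-p)\Big(1-\frac{v_1p}{1+(j+1)v_1p}\Big)=(1-p)\Big(1-\frac p{1+jp}\Big)\le1-\Phi_\Delta(p)<1-\rho,$$
where we used $v_1=\frac1{1-p}$ and $1-p+(j+1)p=1+jp$. There are finitely many $j$. So there is $\lambda_1=\lambda_1(p,\Delta,\rho)$ such that for $v=v_1$ and $\lambda=\lambda_1$ all these sequential conditional success probabilities are at least $\rho$. From now on $\lambda=\lambda_1$.

**Step 4 ($b_v(r)$ is nonincreasing in $v$).** This step compares $v\ge v_1$ with $v_1$: a faster edge is open for a more evenly spread time, and fails less often. As a sanity check, the frozen edge has $b_0(r)=1-p+pe^{-\lambda r}$, while Jensen's inequality gives $b_v(r)\ge e^{-\lambda pr}$ for every $v$. Let $\pi=\mathrm{Bernoulli}(p)$ on $\{0,1\}$, $Lh=E_\pi h-h$, $V(i)=i$, and $\mathcal A_v=vL-\lambda V$. The generator of $\eta$ is $vL$, since $Lh(0)=p(h(1)-h(0))$ and $Lh(1)=(1-p)(h(0)-h(1))$. For functions $g,h$ on $\{0,1\}$,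
$$\langle g,Lh\rangle_\pi=E_\pi g\,E_\pi h-E_\pi[gh]=-\mathrm{Cov}_\pi(g,h)=-p(1-p)(g(1)-g(0))(h(1)-h(0)).\tag{7}$$
This is symmetric in $g,h$, so $\mathcal A_v$ is symmetric in $L^2(\pi)$. By the Feynman–Kac formula,
$$g_s(i):=(e^{s\mathcal A_v}1)(i)=E_i\big[e^{-\lambda\int_0^s\eta_u\,du}\big],\qquad b_v(r)=\langle1,e^{r\mathcal A_v}1\rangle_\pi .$$
Duhamel's formula says $\partial_ve^{r\mathcal A_v}=\int_0^re^{s\mathcal A_v}Le^{(r-s)\mathcal A_v}\,ds$; these are $2\times2$ matrices, and both sides solve $\frac{d}{dr}W_r=\mathcal A_vW_r+Le^{r\mathcal A_v}$ with $W_0=0$. With the symmetry of $\mathcal A_v$ and (7),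
$$\frac{\partial}{\partial v}b_v(r)=\int_0^r\langle g_s,Lg_{r-s}\rangle_\pi\,ds=-p(1-p)\int_0^r(g_s(1)-g_s(0))(g_{r-s}(1)-g_{r-s}(0))\,ds .$$
Couple the chains started from $1$ and from $0$ through common refreshes. The first is always at least the second, so $g_s(1)\le g_s(0)$ for all $s$. Both factors under the integral are $\le0$, their product is $\ge0$, and the derivative is $\le0$.

**Step 5 (the coupling for $v\ge v_1$).** This step again plants i.i.d. Bernoulli$(\rho)$ variables below the $X_f$. Let $v\ge v_1$. At each stage use fresh independent uniform variables $V_f$ and put, for $f\in F_y$,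
$$\tilde X_f=1\quad\text{iff}\quad X_f=1\ \text{ and }\ V_f\le\frac{1-b_{v_1}(\mathcal R)}{1-b_v(\mathcal R)} .$$
By Step 4 the fraction is at most $1$. Given the past and $\mathcal R$, the $\tilde X_f\le X_f$ are independent with failure probability $b_{v_1}(\mathcal R)$. As $\mathcal R\sim\mathrm{Exp}(1)$ for every $v$, the law of $(\tilde X_f)_{f\in F_y}$ given the past is the law of $(X_f)_{f\in F_y}$ at refresh rate $v_1$. So by Step 3 its sequential conditional success probabilities, given the past, are at least $\rho$. Define $\omega_f$ from $\tilde X_f$ as in Step 1 of the proof of Lemma 7, with $r_i$ the conditional probability of $\tilde X_{f_i}=1$ given the past and $\tilde X_{f_1},\dots,\tilde X_{f_{i-1}}$. Then $\omega_f\le\tilde X_f\le X_f$, and given the past, the previously used uniform variables and $\omega'$, the family $(\omega_f)_{f\in F_y}$ is i.i.d. Bernoulli$(\rho)$. Steps 2 to 4 of that proof used only this, together with the facts that each edge is examined at most once, that the order is first in, first out, and that the edges at $0$ are never examined. So they apply with $A'$ in place of $A$ and with the $V$'s counted among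 the used variables. With probability at least $\mathbb P(A')\theta_0(\rho)>0$ infinitely many sites are ever infected, and by (2) the process survives with positive probability. Hence $\lambda_0(v,p)\le\lambda_1$ for all $v\ge v_1$.

**Step 6 (end of the proof of Theorem 2).** This step joins the two ranges. Steps 1 and 5 give $\lambda_0(v,p)\le C\max(1,1/v)$ for all $v>0$, with $C$, possibly enlarged, depending only on $p,\Delta,p_c(G)$. As $\lambda_0(v,\cdot)$ is nonincreasing, the same bound holds for all $p'\in[p,1]$. Consequently $\{p:\exists v>0,\ \lambda_0(v,p)=\infty\}\subset[0,\Phi_\Delta^{-1}(p_c(G))]$, so $p_1(G)\le\Phi_\Delta^{-1}(p_c(G))$. Since $0<p_c(G)<1$ and $\Phi_\Delta(p)>p$ on $(0,1)$, this is strictly less than $p_c(G)$. $\blacksquare$
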